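\title{A Banach space without cotype $2$ all of whose subspaces have the Gordon--Lewis property $\mathit{GL}_2$}

\begin{abstract}
By a theorem of Johnson, a Banach space all of whose closed subspaces have the Gordon--Lewis property $\mathit{GL}_2$ is of weak cotype $2$. Casazza and Nielsen asked whether such a space must be of cotype $2$. We show that it need not be: there is an $\ell_2$-sum of finite-dimensional $2$-convex lattices which is not of cotype $2$ and whose closed subspaces all have $\mathit{GL}_2$ with constant at most $89$. The proof reduces $\mathit{GL}_2$ to the choice of an orthonormal basis whose sign sums are small for a random family of quadratic forms, and builds this basis along a filtration. We also show that $Z$ has cotype $2$ if all closed subspaces of $\ell_2(Z)$ have $\mathit{GL}_2$, and that for Banach lattices $Z$ the converse holds.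
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Scalars are real, and $|\cdot|$ denotes the norm of a Hilbert space. An operator $T\colon Y\to F$ between Banach spaces is \emph{$1$-summing} if there is a constant $c$ with
\[
\sum_{j=1}^m\|Ty_j\|\le c\max_{\varepsilon_j=\pm1}\Big\|\sum_{j=1}^m\varepsilon_jy_j\Big\|
\]
for all finite families $y_1,\dots,y_m\in Y$; the least such $c$ is $\pi_1(T)$. We put $\gamma_1(T)=\inf\|A\|\,\|B\|$, the infimum taken over all factorizations $T=AB$ with $B\colon Y\to L_1(\mu)$, $A\colon L_1(\mu)\to F$ and $\mu$ an arbitrary measure.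

\begin{definition}
A Banach space $Y$ has the \emph{Gordon--Lewis property $\mathit{GL}_2$} if there is a constant $K$ such that $\gamma_1(T)\le K\pi_1(T)$ for every $1$-summing operator $T\colon Y\to\ell_2$. The least such $K$ is denoted by $\mathit{GL}_2(Y)$.
\end{definition}

The property is a remnant of unconditionality. If $Y$ is finite-dimensional with a $1$-unconditional basis $(e_i)$, then $\sum_i|y_i|\,|Te_i|\le\pi_1(T)\|y\|$ by the definition of $\pi_1$, so $T$ factors as $y\mapsto(y_i|Te_i|)_i\in\ell_1$ followed by $e_i\mapsto Te_i/|Te_i|$ (or $e_i\mapsto0$ if $Te_i=0$), and $\mathit{GL}_2(Y)\le1$. The same bound holds for every Banach lattice (Lemma~\ref{lem:lattice}). The argument uses the vectors $e_i$ themselves, so it says nothing about subspaces, and it is the hereditary property that restricts the geometry of a space.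

A Banach space $X$ has \emph{cotype $2$} if there is a constant $C$ such that
\[
\Big(\sum_{j=1}^m\|x_j\|^2\Big)^{1/2}\le C\Big(\mathbb E\Big\|\sum_{j=1}^m\varepsilon_jx_j\Big\|^2\Big)^{1/2}
\]
for all finite families in $X$, where $(\varepsilon_j)$ are independent Rademacher variables; the least $C$ is $C_2(X)$. In a Hilbert space both sides are equal with $C=1$, while the unit vectors give $C_2(\ell_p^m)\ge m^{1/2-1/p}$ for $p>2$. The space $X$ has \emph{weak cotype $2$} (in the sense of Milman and Pisier) if there is $\delta>0$ such that every finite-dimensional $E\subseteq X$ contains a subspace $F$ with $\dim F\ge\delta\dim E$ and $d(F,\ell_2^{\dim F})\le2$, where $d(F,F')=\inf\|V\|\,\|V^{-1}\|$ over all isomorphisms $V\colon F\to F'$ is the Banach--Mazur distance. Cotype $2$ implies weak cotype $2$ but not conversely: the $2$-convexified Tsirelson space is of weak cotype $2$ and not of cotype $2$.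

\begin{theorem}[Johnson]\label{thm:johnson}
If every closed subspace of a Banach space $X$ has $\mathit{GL}_2$, then $X$ is of weak cotype $2$.
\end{theorem}

As a consequence, $L_p(0,1)$ contains a subspace failing $\mathit{GL}_2$ when $2<p<\infty$; more generally, so does every Banach lattice of finite cotype that is not of weak cotype $2$. Casazza and Nielsen \cite{CN} ask whether Johnson's theorem can be strengthened.

\medskip
\noindent\textbf{Problem.} \emph{Is a Banach space of cotype $2$ if all its closed subspaces have $\mathit{GL}_2$?}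
\medskip

There is a reason to guess yes. All closed subspaces of a Banach lattice of cotype $2$ have $\mathit{GL}_2$ (Lemma~\ref{lem:cotype-lattice}), so a positive answer would characterize cotype $2$ among lattices, and Theorem~\ref{thm:johnson} comes close to it. Nevertheless the answer is no, even for lattices.

A space with a $1$-unconditional basis is a lattice in the coordinatewise order; it is \emph{$2$-convex with constant $1$} if $\|(\sum_jx_j^2)^{1/2}\|^2\le\sum_j\|x_j\|^2$ for all finite families, the operations on the left being coordinatewise.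

\begin{theorem}\label{thm:main}
There is a Banach space $X$, an $\ell_2$-sum of finite-dimensional lattices $X_n$ \textup{(}with a $1$-unconditional basis, $2$-convex with constant $1$\textup{)}, such that every closed subspace $Y\subseteq X$ has $\mathit{GL}_2$ with constant $K\le89$, while $C_2(X_n)\ge2^{(n-1)/2}$. In particular $X$ is not of cotype $2$.
\end{theorem}

So ``weak cotype $2$'' in Theorem~\ref{thm:johnson} cannot be replaced by ``cotype $2$''. The next theorem locates the example and shows in which form the guess is correct. Weak Hilbert spaces are recalled in Section~\ref{sec:complements}.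

\begin{theorem}\label{thm:second}
\textup{(a)} There is no function $\varphi\colon[0,\infty)\to[0,\infty)$ such that $C_2(E)\le\varphi\big(\sup_{G\subseteq E}\mathit{GL}_2(G)\big)$ for all finite-dimensional $E$. The space $X$ of Theorem~\ref{thm:main} is a weak Hilbert space.

\textup{(b)} For every Banach space $Z$: if all closed subspaces of $\ell_2(Z)$ have $\mathit{GL}_2$, then $Z$ has cotype $2$.

\textup{(c)} For a Banach lattice $Z$: all closed subspaces of $\ell_2(Z)$ have $\mathit{GL}_2$ if and only if $Z$ has cotype $2$.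
\end{theorem}

The norm of $X_n$ is a supremum of weighted $\ell_2$-norms, the weights being produced by finite trees (Section~\ref{sec:space}). Trace duality and Pietsch's theorem reduce $\mathit{GL}_2$ for subspaces to a statement about orthonormal bases of a Euclidean space, Proposition~\ref{prop:basis}. Section~\ref{sec:models} solves small cases of it and explains the plan of the proof, which occupies Sections~\ref{sec:frontier}--\ref{sec:estimates}. No attempt is made to optimize constants.

\medskip
\noindent\textbf{Conventions.} The symbol $e_i$ denotes a unit vector and also the indicator function of the point $i$. Maxima of functions are pointwise, and the maximum of an empty family of nonnegative functions is $0$. We write $t_+=\max(t,0)$, $\operatorname{supp}\lambda=\{i:\lambda(i)\ne0\}$, $\min\emptyset=\infty$, $[\infty,\infty)=\emptyset$, and $w\cdot a=\sum_iw(i)a(i)$ for functions on a finite set. For a positive semidefinite operator $A$ on a Euclidean space, $A(z)=\langle Az,z\rangle$.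

\section{Standard facts and localization}\label{sec:prelim}

An operator $T\colon Y\to F$ is \emph{$2$-summing} if $(\sum_j\|Ty_j\|^2)^{1/2}\le c\sup_{\|y^*\|\le1}(\sum_j\langle y^*,y_j\rangle^2)^{1/2}$ for all finite families; the least $c$ is $\pi_2(T)$, and $\pi_2(T)\le\pi_1(T)$. Each $\alpha\in\{\pi_1,\pi_2,\gamma_1\}$ has the ideal property $\alpha(ATB)\le\|A\|\,\alpha(T)\,\|B\|$. We use two classical theorems.

\emph{Pietsch's domination theorem.} Let $\Omega$ be a compact Hausdorff space, $Y$ a closed subspace of $C(\Omega)$, $p\in\{1,2\}$ and $T\colon Y\to F$ $p$-summing. Then there is a Borel probability measure $\nu$ on $\Omega$ with $\|Ty\|\le\pi_p(T)(\int|y|^p\,d\nu)^{1/p}$ for all $y\in Y$.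

\emph{Kakutani's theorem.} A Banach lattice (a Banach space with a vector lattice order in which $|x|\le|y|$ implies $\|x\|\le\|y\|$) whose norm satisfies $\|x+y\|=\|x\|+\|y\|$ for $x,y\ge0$ is isometric to a space $L_1(\mu)$.

\begin{lemma}\label{lem:iso}
If $V\colon G\to G'$ is an isomorphism, then $\mathit{GL}_2(G)\le\|V\|\,\|V^{-1}\|\,\mathit{GL}_2(G')$.
\end{lemma}

\begin{proof}
For $T\colon G\to\ell_2$ we have $\gamma_1(T)\le\gamma_1(TV^{-1})\|V\|\le\mathit{GL}_2(G')\,\pi_1(T)\,\|V^{-1}\|\,\|V\|$.
\end{proof}

\begin{lemma}\label{lem:ultra}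
If $\mathit{GL}_2(G)\le K$ for all finite-dimensional subspaces $G$ of a Banach space $Y$, then $\mathit{GL}_2(Y)\le K+1$.
\end{lemma}

\begin{proof}
Let $T\colon Y\to\ell_2$ be $1$-summing, $T\ne0$. For each finite-dimensional $G\subseteq Y$ we have $\gamma_1(T|_G)\le K\pi_1(T)<(K+1)\pi_1(T)$, so $T|_G=A_GB_G$ through some $L_1(\mu_G)$ with $\|A_G\|\le1$ and $\|B_G\|\le(K+1)\pi_1(T)$. The sets $\{G:G\supseteq G_0\}$ have the finite intersection property; let $\mathfrak U$ be an ultrafilter on the set of all $G$ containing them. Let $W$ be the ultraproduct, that is, the space of bounded families $(f_G)$ with $f_G\in L_1(\mu_G)$ modulo those with $\lim_{\mathfrak U}\|f_G\|=0$, normed by $\lim_{\mathfrak U}\|f_G\|$. With the coordinatewise lattice operations $W$ is a Banach lattice. Its positive elements are the classes of families of positive functions, so its norm is additive on them and $W$ is an $L_1$-space by Kakutani's theorem.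

Let $By$ be the class of the family whose $G$-th entry is $B_Gy$ if $y\in G$ and $0$ otherwise. For $y,y'\in Y$ the set of all $G$ containing both belongs to $\mathfrak U$, so $B$ is linear, and $\|B\|\le(K+1)\pi_1(T)$. Let $A$ send the class of $(f_G)$ to the weak limit of $A_Gf_G$ along $\mathfrak U$, which exists because balls of $\ell_2$ are weakly compact. Its norm is at most $\lim_{\mathfrak U}\|f_G\|$, so $A$ is well defined and $\|A\|\le1$. Since $A_GB_Gy=Ty$ whenever $y\in G$, we have $AB=T$.
\end{proof}

\section{The space}\label{sec:space}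

We want a family of weights $\lambda\colon I\to[0,1]$ on a finite interval $I$ with two opposing properties. It should be rich: the maximum of very many weights that live far out should again be a weight, up to the factor $\frac12$. This will give $\mathit{GL}_2$. It should also be sparse: some probability $p$ on $I$ should have $\lambda\cdot p$ small for all $\lambda$. This will destroy cotype $2$. Both hold if ``very many'' depends on where the weights live, and if every use of the rule costs the factor $\frac12$. Trees record the uses of the rule.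

\subsection*{Trees and the families $\mathcal T_d$}
For integers $s\ge1$ let
\[
F_0(s)=2^{10s},\qquad F_{d+1}(s)=2^{10s}F_d(s)^s .
\]
Each $F_d$ is nondecreasing in $s$, and $1\le F_d\le F_{d+1}$.

Let $I\subset\mathbb N$ be a finite interval. A \emph{labeled tree} is a finite rooted tree each of whose leaves (nodes without children) carries a label in $I$; different leaves may carry the same label. The depth of a node $v$ is $|v|$, the root having depth $0$. \emph{Every node counts as an ancestor and as a descendant of itself.} Let $y_v$ be the least label of a leaf descending from $v$; thus $y_w\le y_v$ if $w$ is an ancestor of $v$. For $d\ge0$, a \emph{$d$-tree} is a labeled tree in which every node $v$ has at most $F_{d+|v|}(y_v)$ children. To a node $v$ we attach the function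
\begin{equation}\label{eq:lambdav}
\lambda_v(i)=\max\big\{2^{-(|w|-|v|)}:\ w\text{ is a leaf with label }i\text{ descending from }v\big\},\qquad i\in I,
\end{equation}
and the function \emph{represented} by the tree is $\lambda_{\mathrm{root}}$. Let $\mathcal T_d=\mathcal T_d(I)$ consist of $0$ and all functions represented by $d$-trees. These functions take values in $\{0\}\cup\{2^{-j}:j\ge0\}$. In a $d$-tree the descendants of $v$ form a $(d+|v|)$-tree, so $\lambda_v\in\mathcal T_{d+|v|}$; moreover $y_v=\min\operatorname{supp}\lambda_v$, and either $v$ is a leaf and $\lambda_v=e_{y_v}$, or $\lambda_v$ is $\frac12$ times the maximum of the $\lambda_w$ over the children $w$ of $v$. For instance, $e_i\in\mathcal T_d$ (a single node), and $\frac121_A\in\mathcal T_d$ whenever $1\le|A|\le F_d(\min A)$ (a root with $|A|$ leaves). Figure~\ref{fig:tree} in Section~\ref{sec:frontier} shows a tree of depth $3$.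

\begin{lemma}[Trimming]\label{lem:trim}
Let $\mathcal L$ be a nonempty set of leaves of a $d$-tree. The ancestors of the members of $\mathcal L$ form a $d$-tree whose set of leaves is $\mathcal L$ and in which depths are unchanged.
\end{lemma}

\begin{proof}
The set of these ancestors contains the root and the parent of each of its other members, so it is a tree with the same depths. A member outside $\mathcal L$ is a proper ancestor of a leaf in $\mathcal L$ and keeps the child on the path to that leaf; hence the leaves are exactly the members of $\mathcal L$. For a remaining node $v$ the number of children does not grow and $y_v$ does not decrease, and $F_{d+|v|}$ is nondecreasing.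
\end{proof}

\begin{lemma}\label{lem:T}
For all $d\ge0$:
\begin{itemize}
\item[\textup{(T1)}] If $\lambda\in\mathcal T_d$ and $A\subseteq I$, then $\lambda1_A\in\mathcal T_d$.
\item[\textup{(T2)}] $\mathcal T_d\subseteq\mathcal T_{d+1}$.
\item[\textup{(T3)}] If $\lambda^1,\dots,\lambda^m\in\mathcal T_{d+1}$ are supported in $[y,\infty)$ and $0\le m\le F_d(y)$, then $\frac12\max_j\lambda^j\in\mathcal T_d$. In particular $\frac12\mathcal T_{d+1}\subseteq\mathcal T_d$.
\item[\textup{(T4)}] $\mathcal T_d$ is a countable compact subset of $\mathbb R^I$.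
\end{itemize}
\end{lemma}

\begin{proof}
(T1) If $\lambda1_A\ne0$, trim a tree representing $\lambda$ to the leaves with label in $A$. (T2) holds because $F_{d+k}\le F_{d+1+k}$.

(T3) Discard the $\lambda^j$ that vanish; if none is left, the maximum is $0$. Otherwise take $(d+1)$-trees representing the remaining $\lambda^j$ and make their roots the children of a new root. A node of old depth $k$ has new depth $k+1$, and its bound $F_{(d+1)+k}=F_{d+(k+1)}$ is the same. All labels are at least $y$, so the new root has at most $F_d(y)\le F_d(y_{\mathrm{root}})$ children. The new $d$-tree represents $\frac12\max_j\lambda^j$.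

(T4) There are countably many labeled trees up to isomorphism. The set $\mathcal T_d$ is bounded. If $\lambda^k\to\lambda$ with $\lambda^k\in\mathcal T_d$, and $A=\operatorname{supp}\lambda$, then $\lambda^k1_A=\lambda$ for large $k$, because the nonzero points of the closed set $\{0\}\cup\{2^{-j}\}$ are isolated. So $\lambda\in\mathcal T_d$ by (T1).
\end{proof}

\subsection*{Definition of $X$}
Let $1=x_1<x_2<\cdots$ be integers, to be chosen in Lemma~\ref{lem:cotype}, and $I_n=(x_n,x_{n+1}]\cap\mathbb N$. Then $x_n\ge n$, so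
\begin{equation}\label{eq:nls}
n<s\quad\text{for all }s\in I_n .
\end{equation}
Let $\Lambda_n=\mathcal T_0(I_n)\cup\{2^{-n}1_{I_n}\}$, and for $a,x\in\mathbb R^{I_n}$ put
\[
\|a\|_{E_n}=\sup_{\lambda\in\Lambda_n}\lambda\cdot|a|,\qquad\|x\|_{X_n}=\|(x_i^2)\|_{E_n}^{1/2},\qquad X=\Big(\bigoplus_{n\ge1}X_n\Big)_{\ell_2}.
\]
The function $\|\cdot\|_{X_n}$ is a supremum of weighted $\ell_2$-seminorms, one of which has full support, so it is a norm, and the unit vector basis is $1$-unconditional. Since $e_i\in\Lambda_n$ and all weights are at most $1$, $\|e_i\|=1$. The triangle inequality in $E_n$ says that $X_n$, and hence $X$, is $2$-convex with constant $1$. If $x$ is supported in a set $A\subseteq I_n$ with $|A|\le F_0(\min A)$, then $\frac12|x|^2\le\|x\|_{X_n}^2\le|x|^2$, so the norm can be much smaller than the Euclidean one only on vectors with a very long support.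

\begin{lemma}\label{lem:cotype}
Given $x_n$, one can choose $x_{n+1}$ so that there is a probability $p$ on $I_n$ with $\|p\|_{E_n}\le2^{1-n}$. Then $C_2(X_n)\ge2^{(n-1)/2}$.
\end{lemma}

\begin{proof}
A weight is at most $2^{-n}$ outside the set of labels of leaves of depth less than $n$, so it suffices to find $p$ giving little mass to all such sets. They are described, independently of $x_{n+1}$, as follows. Let $F=F_n$. Let $\mathcal S_0$ consist of $\emptyset$ and the singletons of $\mathbb N$, and let $\mathcal S_{j+1}$ consist of $\emptyset$ and all nonempty sets $\sigma$ that are unions of at most $F(\min\sigma)$ members of $\mathcal S_j$. Then $\mathcal S_j\subseteq\mathcal S_{j+1}$.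

\emph{Step 1. If $I$ is a finite interval, $d+j\le n$ and $\lambda\in\mathcal T_d(I)$, then $\{\lambda\ge2^{-j}\}\in\mathcal S_j$.} We use induction on $j$, for all $d$ at once. If $\lambda$ is $0$ or some $e_i$, the set belongs to $\mathcal S_0\subseteq\mathcal S_j$. Otherwise $\lambda=\frac12\max_t\lambda^t$ with at most $F_d(\min\operatorname{supp}\lambda)$ functions $\lambda^t\in\mathcal T_{d+1}(I)$. For $j=0$ the set is empty. For $j\ge1$ it is $\sigma=\bigcup_t\{\lambda^t\ge2^{-(j-1)}\}$, a union of members of $\mathcal S_{j-1}$ since $(d+1)+(j-1)\le n$; if $\sigma\ne\emptyset$, their number is at most $F_d(\min\operatorname{supp}\lambda)\le F(\min\sigma)$.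

\emph{Step 2. For $j\ge0$, $\varepsilon>0$ and $N_0\in\mathbb N$ there is a finitely supported probability $p$ on $(N_0,\infty)\cap\mathbb N$ with $p(\sigma)\le\varepsilon$ for all $\sigma\in\mathcal S_j$.} For $j=0$ take the uniform measure on at least $1/\varepsilon$ points. Assume the statement for $j$. Fix an integer $K\ge2/\varepsilon$ and choose successively finitely supported probabilities $p_1,\dots,p_K$ on $(N_0,\infty)$, the support of each lying to the right of the support of the preceding one, such that with $M_k=\max\operatorname{supp}p_k$ we have $p_k(\sigma)\le\varepsilon/(2F(M_{k-1}))$ for $k\ge2$ and $\sigma\in\mathcal S_j$. Put $p=\frac1K\sum_kp_k$. Let $\emptyset\ne\sigma\in\mathcal S_{j+1}$, and let $k_0$ be the least $k$ with $M_k\ge\min\sigma$ (if there is none, $p(\sigma)=0$). Then $p_k(\sigma)=0$ for $k<k_0$. For $k>k_0$ we have $\min\sigma\le M_{k-1}$, so $\sigma$ is a union of at most $F(M_{k-1})$ members of $\mathcal S_j$ and $p_k(\sigma)\le\varepsilon/2$. Hence $p(\sigma)\le\frac1K+\frac\varepsilon2\le\varepsilon$.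

\emph{Step 3.} Take $p$ from Step 2 for $j=n-1$, $\varepsilon=2^{-n}$, $N_0=x_n$, and let $x_{n+1}=\max\operatorname{supp}p$. For $\lambda\in\mathcal T_0(I_n)$, values below $2^{-(n-1)}$ are at most $2^{-n}$, so Step 1 gives $\lambda\cdot p\le p(\{\lambda\ge2^{-(n-1)}\})+2^{-n}\le2^{1-n}$. Also $2^{-n}1_{I_n}\cdot p=2^{-n}$. Finally $\sum_i\|\sqrt{p_i}\,e_i\|^2=1$, while $\|\sum_i\pm\sqrt{p_i}\,e_i\|^2=\|p\|_{E_n}\le2^{1-n}$ for all signs.
\end{proof}

From now on $(x_n)$ is the sequence given by Lemma~\ref{lem:cotype}. Then $X$ is not of cotype $2$, and it remains to prove $\mathit{GL}_2$ for its subspaces.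

\section{Reduction to orthonormal bases}\label{sec:reduction}

Fix $n_0\ge1$ and let $X^{(n_0)}=(\bigoplus_{n\le n_0}X_n)_{\ell_2}$, $N=x_{n_0+1}$, $I=\bigcup_{n\le n_0}I_n=\{2,\dots,N\}$. Let $\Lambda=\prod_{n\le n_0}\Lambda_n$; an element $\lambda=(\lambda^{(n)})$ is regarded as the function on $I$ equal to $\lambda^{(n)}$ on $I_n$. By (T4), $\Lambda$ is compact and countable, so all its subsets are Borel, and
\begin{equation}\label{eq:supnorm}
\|y\|_{X^{(n_0)}}^2=\sum_{n\le n_0}\ \sup_{\lambda^{(n)}\in\Lambda_n}\ \sum_{i\in I_n}\lambda^{(n)}(i)y_i^2=\sup_{\lambda\in\Lambda}\sum_{i\in I}\lambda(i)y_i^2 .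
\end{equation}
If vectors $u_i$ $(i\in I)$ in a Euclidean space $H$ are given, we put $p_i=|u_i|^2$ and, for a weight $w\colon I\to[0,\infty)$,
\[
Q[w]=\sum_iw(i)\,\langle\,\cdot\,,u_i\rangle u_i ,\qquad\text{so that}\quad Q[w](z)=\sum_iw(i)\langle u_i,z\rangle^2,\quad\operatorname{tr}Q[w]=w\cdot p .
\]
The map $w\mapsto Q[w]$ is additive and monotone. The \emph{sign sums} of an orthonormal basis $(h_l)$ of $H$ are the vectors $z_f=\sum_lf_lh_l$, where $f=(f_l)$ is a sequence of signs.

\begin{proposition}\label{prop:basis}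
Let $H\ne\{0\}$ be a Euclidean space spanned by vectors $u_i$ $(i\in I)$ with $\sum_{n\le n_0}\|p|_{I_n}\|_{E_n}\le1$. For every probability $\nu$ on $\Lambda$ there is an orthonormal basis $(h_l)$ of $H$ with
\[
\int\max_fQ[\lambda](z_f)\,d\nu(\lambda)\le7647<88^2 .
\]
\end{proposition}

We deduce Theorem~\ref{thm:main} from it. Let $Y\subseteq X^{(n_0)}$ be a subspace. An operator on $Y$ has finite rank, so we may consider $T\colon Y\to\ell_2^k$. The factorization of Section~\ref{sec:intro} used the vectors $Te_i$, which are not defined now; the Hahn--Banach theorem provides substitutes. An operator $S\colon\ell_2^k\to Y$ is determined by its rows $u_i\in\ell_2^k$, defined by $(Sh)_i=\langle h,u_i\rangle$; put $\|S\|_{\mathrm{row}}=\|(|u_i|)_{i\in I}\|_{X^{(n_0)}}$.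

\begin{lemma}\label{lem:trace}
If $|\operatorname{tr}(TS)|\le c\,\|S\|_{\mathrm{row}}$ for all $S\colon\ell_2^k\to Y$, then $\gamma_1(T)\le c$.
\end{lemma}

\begin{proof}
The families $(u_i)_{i\in I}$ in $\ell_2^k$ form a normed space under $\|(|u_i|)\|_{X^{(n_0)}}$, and the families of rows of operators $S$ form a subspace. Extend $S\mapsto\operatorname{tr}(TS)$ to a functional $(u_i)\mapsto\sum_i\langle\tau_i,u_i\rangle$ of norm at most $c$. Testing on $u_i=t_i\tau_i/|\tau_i|$ with $t_i\ge0$ ($u_i=0$ if $\tau_i=0$) gives $\sum_i|y_i|\,|\tau_i|\le c\|y\|$ for all $y\in X^{(n_0)}$. For $y\in Y$ and $h\in\ell_2^k$, the operator $S=\langle\,\cdot\,,h\rangle y$ has rows $y_ih$ and $\operatorname{tr}(TS)=\langle Ty,h\rangle$; hence $Ty=\sum_iy_i\tau_i$. So $T$ factors as $y\mapsto(y_i|\tau_i|)_i\in\ell_1(I)$, of norm at most $c$, followed by the contraction $e_i\mapsto\tau_i/|\tau_i|$ ($e_i\mapsto0$ if $\tau_i=0$).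
\end{proof}

\begin{corollary}\label{cor:88}
Every subspace $Y$ of $X^{(n_0)}$ satisfies $\mathit{GL}_2(Y)\le88$.
\end{corollary}

\begin{proof}[Proof, given Proposition~\ref{prop:basis}]
Let $\Omega=\Lambda\times B$, where $B$ is the Euclidean unit ball of $\mathbb R^I$. By \eqref{eq:supnorm}, the map sending $y$ to the function $(\lambda,x)\mapsto\sum_i\sqrt{\lambda(i)}\,x_iy_i$ embeds $Y$ isometrically in $C(\Omega)$. Let $\tilde\nu$ be a Pietsch measure on $\Omega$ for $T$ and $p=1$, and $\nu$ its marginal on $\Lambda$. Let $S\ne0$ with $\|S\|_{\mathrm{row}}\le1$, and $H=(\ker S)^\perp=\operatorname{span}\{u_i\}$. Since $\|S\|_{\mathrm{row}}^2=\sum_n\|p|_{I_n}\|_{E_n}$, Proposition~\ref{prop:basis} provides a basis $(h_l)$ of $H$. Computing the trace in $(h_l)$ and a basis of $\ker S$, and using $\sum_l|t_l|=\max_f|\sum_lf_lt_l|$, we get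
\begin{align*}
|\operatorname{tr}(TS)|\le\sum_l|TSh_l|&\le\pi_1(T)\int\max_f\Big|\sum_i\sqrt{\lambda(i)}\,x_i(Sz_f)_i\Big|\,d\tilde\nu(\lambda,x)\\
&\le\pi_1(T)\Big(\int\max_fQ[\lambda](z_f)\,d\nu(\lambda)\Big)^{1/2}\le88\,\pi_1(T),
\end{align*}
by the Cauchy--Schwarz inequality in $\mathbb R^I$ (recall $(Sz)_i=\langle u_i,z\rangle$ and $|x|\le1$) and in $L_2(\nu)$. Now apply Lemma~\ref{lem:trace}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:basis}]
Let $G\subseteq X$ be finite-dimensional and $\varepsilon>0$. The coordinate projections of $X$ onto $X^{(n_0)}$ have norm at most $1$ and tend to the identity uniformly on the compact unit ball of $G$. So for large $n_0$ the restriction $V$ to $G$ is injective with $\|V^{-1}\|\le1+\varepsilon$, and Lemma~\ref{lem:iso} and Corollary~\ref{cor:88} give $\mathit{GL}_2(G)\le88(1+\varepsilon)$. Thus $\mathit{GL}_2(G)\le88$, and Lemma~\ref{lem:ultra} gives $\mathit{GL}_2(Y)\le89$ for all closed $Y\subseteq X$. The cotype estimate is Lemma~\ref{lem:cotype}.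
\end{proof}

\section{Small cases and the plan}\label{sec:models}

In the examples of this section the $u_i$ are indexed by a finite set, $k=\dim H$, and $\Lambda'$ is a family of weights with values in $[0,1]$ and $\lambda\cdot p\le1$ for $\lambda\in\Lambda'$.

\begin{example}[One dominating weight]\label{ex:one}
Suppose $\lambda\le r$ for all $\lambda\in\Lambda'$. Let $(h_l)$ diagonalize $Q[r]$. The cross terms vanish, so $Q[\lambda](z_f)\le Q[r](z_f)=\operatorname{tr}Q[r]=r\cdot p$ for all $\lambda$ and $f$.
\end{example}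

Diagonalizing the average $\int Q[\lambda]\,d\nu$ in the same way bounds $\max_f\int Q[\lambda](z_f)\,d\nu$ by $1$. But Proposition~\ref{prop:basis} has the maximum inside the integral, and this is a different matter.

\begin{example}[A family without structure]\label{ex:cube}
Let the index set be $\{\pm1\}^k$, $u_\varepsilon=k^{-1/2}\varepsilon\in\mathbb R^k$, $\Lambda'=\{e_\varepsilon\}$ and $\nu$ uniform. Then $\max_fQ[e_\varepsilon](z_f)=(\sum_l|\langle u_\varepsilon,h_l\rangle|)^2$. For a unit vector $h$, the variable $\xi=\langle\varepsilon,h\rangle$ has $\mathbb E\xi^2=1$ and $\mathbb E\xi^4=3-2\sum_jh_j^4\le3$, so H\"older's inequality gives $\mathbb E|\xi|\ge(\mathbb E\xi^2)^{3/2}(\mathbb E\xi^4)^{-1/2}\ge3^{-1/2}$. Hence $\int\max_fQ[\lambda](z_f)\,d\nu\ge(k\cdot(3k)^{-1/2})^2=k/3$ for every orthonormal basis.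
\end{example}

Exact domination as in Example~\ref{ex:one} is out of reach for $\Lambda_n$: it forces $r\ge1$ on $I_n$, and Lemma~\ref{lem:cotype} allows $1_{I_n}\cdot p\ge 2^{n-1}\|p\|_{E_n}$. Approximate domination is always available.

\begin{lemma}[Greedy domination]\label{lem:greedy}
Let $a\ge0$ be a function on a finite set with $\sum_ia(i)\le P$, let $\mathcal R$ be a family of functions with values in $[0,1]$, and let $\eta>0$. There is a function $\mu$, the maximum of at most $P/\eta$ members of $\mathcal R$, with $(\rho-\mu)_+\cdot a\le\eta$ for all $\rho\in\mathcal R$.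
\end{lemma}

\begin{proof}
Start with $\mu=0$. While some $\rho$ violates the inequality, replace $\mu$ by $\max(\mu,\rho)=\mu+(\rho-\mu)_+$. Each step raises $\mu\cdot a$ by more than $\eta$, and $\mu\cdot a\le P$ throughout.
\end{proof}

\begin{example}[Low dimension]\label{ex:low}
Suppose $\sum_ip_i\le P$ and every maximum $\mu$ of at most $Pk$ members of $\Lambda'$ has $\mu\cdot p\le2$. Take $\mu$ from Lemma~\ref{lem:greedy} with $a=p$, $\eta=1/k$, and let $(h_l)$ diagonalize $Q[\mu]$. Since $|z_f|^2=k$ and $\langle u_i,z_f\rangle^2\le p_ik$,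
\[
Q[\lambda](z_f)\le Q[\mu](z_f)+Q[(\lambda-\mu)_+](z_f)\le\mu\cdot p+k\,(\lambda-\mu)_+\cdot p\le3
\]
for all $\lambda\in\Lambda'$ and all $f$. The hypothesis holds for $\Lambda'=\mathcal T_0(I_n)$, $\|p\|_{E_n}\le1$ and $P=2^n$ as soon as $2^nk\le F_0(x_n+1)$: the weight $2^{-n}1_{I_n}$ gives $\sum_ip_i\le2^n$, and $\frac12\mu\in\mathcal T_0(I_n)$ by (T2) and (T3).
\end{example}

This is the main idea: an error that is small in trace compared with $1/\dim$ is small on all sign sums at once, and the richness of $\mathcal T_0$ pays for the greedy weight. Three difficulties remain.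

\emph{The dimension is large.} It may be $|I|$, far beyond $F_0(x_n+1)$. We split $H=\bigoplus_{s=2}^N\mathcal V_s$ orthogonally, with $\dim\mathcal V_s\le4^s$ and $u_i\perp\mathcal V_s$ for $i<s$. On $\mathcal V_s$ only the coordinates $i\ge s$ are visible, and there the trees may branch $F_d(s)$ times, which beats $4^s$. So Example~\ref{ex:low} can be run on each $\mathcal V_s$, giving a greedy weight $\alpha_s$. The splitting is chosen so that the relevant operators are block tridiagonal, which controls cross terms.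

\emph{The total weight $r=\max_s\alpha_s$ must have bounded trace.} There are too many $s$ in a block for (T3). Here $\nu$ enters: we dominate only $\nu$-most $\lambda$, pay for the exceptional ones with the crude bound $\lambda\le2^n\cdot2^{-n}1_{I_n}$, and bound $r$ by grafting the greedy weights onto random trees with law $\nu$ (Sections~\ref{sec:frontier} and~\ref{sec:graft}).

\emph{The weight $r$ is not known when $\mathcal V_s$ is chosen,} so $Q[r]$ is not tridiagonal. We show that, seen from $\mathcal V_s$, the later weights exceed a multiple of $\alpha_s$ only on a set of negligible mass (Lemma~\ref{lem:future}), and then a summation by parts applies (Lemma~\ref{lem:R}).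

From now on the data $H,(u_i),\nu$ of Proposition~\ref{prop:basis} are fixed, and block indices $n,j$ are at most $n_0$. Because $2^{-n}1_{I_n}\in\Lambda_n$,
\begin{equation}\label{eq:mass}
\sum_{i\in I_n}p_i\le2^n\|p|_{I_n}\|_{E_n}\le2^n .
\end{equation}

\section{Pruning, frontiers and quantiles}\label{sec:frontier}

\subsection*{Pruning}
Leaves of depth greater than $n$ contribute values below $2^{-n}$, which one fixed operator absorbs. For $\lambda\in\Lambda_n\setminus\{0,2^{-n}1_{I_n}\}$ fix a $0$-tree representing $\lambda$ and trim it, by Lemma~\ref{lem:trim}, to its leaves of depth at most $n$; if there are none, or if $\lambda\in\{0,2^{-n}1_{I_n}\}$, take the empty tree. The result is called \emph{the tree of $\lambda$}; all its nodes have depth at most $n$, and $y_v,\lambda_v$ refer to it from now on. It represents a function $\lambda^\circ\in\mathcal T_0(I_n)$ ($\lambda^\circ=0$ for the empty tree), and $\lambda\le\lambda^\circ+2^{-n}1_{I_n}$ by \eqref{eq:lambdav}. For $\lambda\in\Lambda$ let $\lambda^\circ$ equal $(\lambda^{(n)})^\circ$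 on $I_n$. With
\[
L_n=Q[1_{I_n}],\qquad L=\sum_n2^{-n}L_n
\]
we obtain from \eqref{eq:mass}
\begin{equation}\label{eq:prune}
\operatorname{tr}L\le1,\qquad L_n\le2^nL,\qquad Q[\lambda]\le Q[\lambda^\circ]+L\quad(\lambda\in\Lambda).
\end{equation}

\subsection*{Frontiers}
On $\mathcal V_s$ we shall see $\lambda^\circ$ only on $[s,\infty)$. There it is a maximum of few subtrees. For $\lambda\in\Lambda_n$ and $s\in I_n$, the \emph{$s$-frontier} $\Phi_s(\lambda)$ is the set of nodes $v$ of the tree of $\lambda$ such that $y_v\ge s$ and all proper ancestors $w$ of $v$ have $y_w<s$. For $0\le d\le n$ let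
\[
y_{s,d}(\lambda)=\min\{y_v:\ v\in\Phi_s(\lambda),\ |v|\le d\}\in I_n\cup\{\infty\},\qquad c_d(s)=\prod_{j<d}F_j(s).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node[circle,draw] (r) at (0,0) {$3$};
\node[rectangle,draw] (a) at (-2.5,-1.2) {$3$};
\node[circle,draw] (b) at (0,-1.2) {$5$};
\node[rectangle,draw,fill=gray!30] (c) at (2.5,-1.2) {$8$};
\node[rectangle,draw] (d) at (-1,-2.4) {$5$};
\node[circle,draw,fill=gray!30] (e) at (1,-2.4) {$6$};
\node[rectangle,draw] (f) at (0.2,-3.6) {$6$};
\node[rectangle,draw] (g) at (1.8,-3.6) {$9$};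
\draw (r)--(a) (r)--(b) (r)--(c) (b)--(d) (b)--(e) (e)--(f) (e)--(g);
\node at (-5,0) {depth $0$};
\node at (-5,-1.2) {depth $1$};
\node at (-5,-2.4) {depth $2$};
\node at (-5,-3.6) {depth $3$};
\end{tikzpicture}
\caption{A labeled tree. Leaves are squares showing their label; each node $v$ shows $y_v$, the least label below it. The tree represents $\frac12e_3+\frac14e_5+\frac18e_6+\frac12e_8+\frac18e_9$. The shaded nodes, the highest ones with $y_v\ge6$, form the $6$-frontier; the least $y_v$ among those of depth at most $d$ is $y_{6,d}=\infty,8,6,6$ for $d=0,1,2,3$.}\label{fig:tree}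
\end{figure}

\begin{lemma}\label{lem:frontier}
Let $\lambda\in\Lambda_n$, $s\in I_n$, $0\le d\le n$.
\begin{itemize}
\item[\textup{(a)}] Every node $w$ with $y_w\ge s$ has an ancestor in $\Phi_s(\lambda)$.
\item[\textup{(b)}] For $i\ge s$: $\lambda^\circ(i)=\max_{v\in\Phi_s(\lambda)}2^{-|v|}\lambda_v(i)$.
\item[\textup{(c)}] $\Phi_s(\lambda)$ has at most $c_d(s)$ nodes of depth $d$, and $c_d(s)\le F_d(s)^s$.
\item[\textup{(d)}] If $s<s'$ in $I_n$, then $y_{s,d}(\lambda)\le y_{s',d}(\lambda)$.
\end{itemize}
\end{lemma}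

\begin{proof}
(a) Take the ancestor $v$ of $w$ of least depth with $y_v\ge s$. (b) By \eqref{eq:lambdav}, $2^{-|v|}\lambda_v(i)$ is the maximum of $2^{-|w|}$ over the leaves $w$ with label $i$ descending from $v$, and by (a) every leaf with label $i\ge s$ descends from some $v\in\Phi_s(\lambda)$. (c) A proper ancestor $w$ of a frontier node has $y_w<s$, hence at most $F_{|w|}(s)$ children; so there are at most $\prod_{j<d}F_j(s)$ paths from the root to frontier nodes of depth $d$. By \eqref{eq:nls}, $d<s$, so $c_d(s)\le F_d(s)^d\le F_d(s)^s$. (d) By (a), each $v'\in\Phi_{s'}(\lambda)$ has an ancestor $v\in\Phi_s(\lambda)$, and $|v|\le|v'|$, $y_v\le y_{v'}$.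
\end{proof}

\subsection*{Quantiles}
By (b) and (c) it is natural to choose, for each depth $d$, a greedy weight $\mu^{s,d}$ that dominates the frontier subtrees of depth $d$, and to let $\alpha_s=\max_d2^{-d}\mu^{s,d}$. Suppose $\mu^{s,d}$ is built from functions supported in $[q,\infty)$. It can dominate the frontier subtrees of $\lambda$ if these start at $q$ or later, which holds if $y_{s,d}(\lambda)\ge q$. On the other hand, to bound its trace we shall hang it below a node $v\in\Phi_s(\lambda')$ of another tree without lowering $y_v$, and this needs $y_v\le q$, which is possible if $y_{s,d}(\lambda')\le q$. A quantile of small order $\kappa$ meets both needs: the first for all $\lambda$ outside a set of measure $\kappa$, the second for a set of $\lambda'$ of measure at least $\kappa$, which a sample of size about $1/\kappa$ hits.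

For $s\in I_n$ and $0\le d\le n$ let $\kappa_{n,d}=2^{-n}4^{d-n}$, $m_n=2^{3n+1}$ and
\[
q_{s,d}=\min\big\{y\in I_n:\ \nu\big(y_{s,d}(\lambda^{(n)})\le y\big)\ge\kappa_{n,d}\big\}\in I_n\cup\{\infty\}.
\]
Summing geometric series,
\begin{equation}\label{eq:kappa}
\kappa_{n,d}\,m_n\ge2,\qquad\sum_{d'<d}\kappa_{n,d'}\le\tfrac13\kappa_{n,d},\qquad\sum_{d\le n}\kappa_{n,d}\le\tfrac43\,2^{-n}.
\end{equation}

\begin{lemma}\label{lem:quantile}
Let $s\in I_n$ and $0\le d\le n$.
\begin{itemize}
\item[\textup{(Q1)}] $q_{s,d}\ge s$.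
\item[\textup{(Q2)}] If $q_{s,d}<\infty$, then $\nu(y_{s,d}(\lambda^{(n)})\le q_{s,d})\ge\kappa_{n,d}$.
\item[\textup{(Q3)}] $\nu(y_{s,d}(\lambda^{(n)})<q_{s,d})\le\kappa_{n,d}$.
\item[\textup{(Q4)}] $q_{s,d}\le q_{s',d}$ for $s<s'$ in $I_n$.
\end{itemize}
\end{lemma}

\begin{proof}
(Q1) holds because $y_{s,d}\ge s$, and (Q2) by definition. In (Q3) the event is empty if $q_{s,d}=\min I_n$; otherwise it is $\{y_{s,d}\le y\}$ for the largest $y\in I_n$ below $q_{s,d}$, and has measure less than $\kappa_{n,d}$ by minimality. (Q4) follows from $\{y_{s',d}\le y\}\subseteq\{y_{s,d}\le y\}$, which is Lemma~\ref{lem:frontier}(d).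
\end{proof}

\section{Construction of the basis}\label{sec:basis}

Let $\eta_s=16^{-s}$, $\mathcal U_1=\{0\}$, $r_1=0$. For $s=2,\dots,N$ we define successively a subspace $\mathcal U_s\subseteq H$ and weights $\alpha_s,r_s$ on $I$, and write $R_s=Q[r_s]$. Let $n$ be the index with $s\in I_n$.

\emph{The subspace.} Put
\[
\mathcal U_s=\mathcal U_{s-1}+\mathbb Ru_s+L\,\mathcal U_{s-1}+L_n\,\mathcal U_{s-1}+R_{s-1}\,\mathcal U_{s-1},
\]
let $\mathcal V_s$ be the orthogonal complement of $\mathcal U_{s-1}$ in $\mathcal U_s$, let $P_s$ be the orthogonal projection onto $\mathcal V_s$, and let $a_s(i)=|P_su_i|^2\le p_i$. From $\dim\mathcal U_s\le4\dim\mathcal U_{s-1}+1$ we get $\dim\mathcal U_s\le(4^{s-1}-1)/3\le4^s$. Since $u_i\in\mathcal U_i$,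
\begin{equation}\label{eq:triangular}
a_s(i)=0\qquad\text{for }i<s .
\end{equation}

\emph{The weights on the current block $I_n$.} Let $0\le d\le n$. If $q_{s,d}=\infty$, let $\mu^{s,d}=0$. Otherwise let $\mathcal R_{s,d}$ be the set of all maxima of at most $m_nc_d(s)$ elements of $\mathcal T_{d+1}(I_n)$ supported in $[q_{s,d},\infty)$. By Lemma~\ref{lem:greedy} and \eqref{eq:mass} there is $\mu^{s,d}$, a maximum of at most $2^n16^s$ elements of $\mathcal R_{s,d}$, with
\begin{equation}\label{eq:in}
\sum_{i\in I_n}(\rho-\mu^{s,d})_+(i)\,a_s(i)\le\eta_s\qquad(\rho\in\mathcal R_{s,d}).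
\end{equation}
To dominate one tree, $c_d(s)$ elements of $\mathcal T_d$ would do. The family $\mathcal R_{s,d}$ is larger because it must also contain the frontier parts of $m_n$ grafted trees, which appear in Lemma~\ref{lem:future}.

\emph{The weights on later blocks $I_j$, $j>n$.} These lie far to the right of $s$, so no quantile is needed. By Lemma~\ref{lem:greedy} with $P=2^j$ there is $\omega^{s,j}$, a maximum of at most $4^j16^s$ elements of $\mathcal T_1(I_j)$, with
\begin{equation}\label{eq:out}
\sum_{i\in I_j}(\rho-\omega^{s,j})_+(i)\,a_s(i)\le2^{-j}\eta_s\qquad(\rho\in\mathcal T_1(I_j)).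
\end{equation}

\emph{The cumulative weight.} Let $\alpha_s$ be $0$ on $I_j$ for $j<n$, $\max_{d\le n}2^{-d}\mu^{s,d}$ on $I_n$, and $\omega^{s,j}$ on $I_j$ for $j>n$. Put $r_s=\max(r_{s-1},\alpha_s)$. All these weights take values in $\{0\}\cup\{2^{-k}:k\ge0\}$.

\emph{The basis.} The space $\mathcal U_N$ contains all $u_i$, so $H=\bigoplus_{s=2}^N\mathcal V_s$. Let $r=r_N$, $R=R_N$, $B=R+L$, and let $(h_l)$ be the union of orthonormal bases of the $\mathcal V_s$ diagonalizing $P_sB|_{\mathcal V_s}$. For a sign sum $z=z_f$ put $z_s=P_sz$, the sign sum of the basis of $\mathcal V_s$. As in Example~\ref{ex:one},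
\begin{equation}\label{eq:zs}
|z_s|^2=\dim\mathcal V_s\le4^s,\qquad B(z_s)=b_s:=\operatorname{tr}(P_sBP_s),\qquad\sum_sb_s=\operatorname{tr}B ,
\end{equation}
and $b_s$ does not depend on $f$.

We shall use \eqref{eq:in} in the following form.

\begin{lemma}\label{lem:layers}
Let $s\in I_n$. For $0\le d\le n$ let $\rho_d$ be $0$ or, if $q_{s,d}<\infty$, an element of $\mathcal R_{s,d}$, and let $\rho=\max_d2^{-d}\rho_d$. Then $\sum_{i\in I_n}(\rho-\alpha_s)_+(i)\,a_s(i)\le2\eta_s$.
\end{lemma}

\begin{proof}
Since $\alpha_s\ge2^{-d}\mu^{s,d}$ on $I_n$, we have $(\rho-\alpha_s)_+\le\sum_d2^{-d}(\rho_d-\mu^{s,d})_+$. Apply \eqref{eq:in} to each nonzero term.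
\end{proof}

The recursion for $F_d$ is made for the next lemma: one further level of a tree absorbs the greedy steps, the sample size and the size of a frontier together. With one function $F$ for all depths, a frontier could have $F(s)^d$ nodes of depth $d$ while (T3) would absorb only $F(s)$ functions per level.

\begin{lemma}\label{lem:count}
Let $s\in I_n$ and $0\le k\le d\le n$. Then $\mu^{s,d}$ is supported in $[q_{s,d},\infty)$ and $2^{-(d-k)-1}\mu^{s,d}\in\mathcal T_{k+1}(I_n)$.
\end{lemma}

\begin{proof}
Let $q_{s,d}<\infty$. Then $\mu^{s,d}$ is a maximum of elements of $\mathcal T_{d+1}\subseteq\mathcal T_{d+2}$ supported in $[q_{s,d},\infty)\subseteq[s,\infty)$. By \eqref{eq:nls} and Lemma~\ref{lem:frontier}(c) their number is at most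
\[
2^n16^s\,m_nc_d(s)=2^{4n+1+4s}c_d(s)\le2^{8s}F_d(s)^s\le F_{d+1}(s).
\]
So $\frac12\mu^{s,d}\in\mathcal T_{d+1}$ by (T3). Apply $\frac12\mathcal T_{t+1}\subseteq\mathcal T_t$ for $t=d,d-1,\dots,k+1$.
\end{proof}

\section{Grafting and the size of the weights}\label{sec:graft}

The construction is complete, and all $\mu^{s,d}$ are now fixed functions. By Lemma~\ref{lem:count} each $2^{-d-2}\mu^{s,d}$ lies in $\mathcal T_0(I_n)$, but we need to bound the maximum over all $s\in I_n$. We use the tree of a given $\lambda$ as a scaffold that distributes these functions over its nodes: a node $v$ belongs to $\Phi_s(\lambda)$ only for $s\le y_v$, so it receives few of them compared with its allowed branching.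

Let $v$ be a node of the tree of $\lambda\in\Lambda_n$, and let $\mathcal X(v)$ be the set of pairs $(s,d)$ with $s\in I_n$, $v\in\Phi_s(\lambda)$, $|v|\le d\le n$ and $y_v\le q_{s,d}<\infty$. Define, from the leaves upward,
\[
\theta_v=\tfrac12\max\Big(\big\{\theta_w:\ w\text{ a child of }v\big\}\cup\big\{2^{-(d-|v|)-1}\mu^{s,d}:\ (s,d)\in\mathcal X(v)\big\}\Big),
\]
and let $\theta(\lambda)=\theta_{\mathrm{root}}$, with $\theta(\lambda)=0$ for the empty tree.

\begin{lemma}\label{lem:graft}
\begin{itemize}
\item[\textup{(a)}] $\theta_v\in\mathcal T_{|v|+1}(I_n)$, and $\theta_v$ is supported in $[y_v,\infty)$.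
\item[\textup{(b)}] If $(s,d)\in\mathcal X(v)$ and $w$ is an ancestor of $v$, then $2^{-d}\mu^{s,d}\le4\cdot2^{-|w|}\theta_w$.
\item[\textup{(c)}] If $y_{s,d}(\lambda)\le q_{s,d}<\infty$, then $(s,d)\in\mathcal X(v)$ for some $v\in\Phi_s(\lambda)$ with $|v|\le d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induction from the leaves; let $k=|v|$, $y=y_v$. The functions $\theta_w$ lie in $\mathcal T_{k+2}$ and are supported in $[y_w,\infty)\subseteq[y,\infty)$. The grafted functions lie in $\mathcal T_{k+1}\subseteq\mathcal T_{k+2}$ by Lemma~\ref{lem:count} and are supported in $[q_{s,d},\infty)\subseteq[y,\infty)$; this is where $y_v\le q_{s,d}$ is used. Since $s\le y$ and $n+1\le y$, we have $|\mathcal X(v)|\le y^2$, so the number of functions is at most $F_k(y)+y^2\le(1+y^2)F_k(y)\le2^{10y}F_k(y)\le F_{k+1}(y)$. Apply (T3).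

(b) $\theta_w\ge2^{-(|v|-|w|)}\theta_v\ge2^{-(|v|-|w|)}\cdot\frac12\cdot2^{-(d-|v|)-1}\mu^{s,d}=2^{|w|-d-2}\mu^{s,d}$.

(c) Take $v\in\Phi_s(\lambda)$ with $|v|\le d$ and $y_v=y_{s,d}(\lambda)$.
\end{proof}

One tree carries only some of the $\mu^{s,d}$, so we sample. For each $n$ let $\lambda^1,\dots,\lambda^{m_n}$ be independent random elements of $\Lambda_n$ with the law of $\lambda^{(n)}$ under $\nu$, and let $\Theta_n=\max_{t\le m_n}\theta(\lambda^t)$. The $\theta(\lambda^t)$ lie in $\mathcal T_1(I_n)$ and $m_n=2^{3n+1}\le F_0(x_n+1)$ because $x_n\ge n$, so (T3) gives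
\begin{equation}\label{eq:Theta}
\tfrac12\Theta_n\in\mathcal T_0(I_n).
\end{equation}
We use two observations. If $\mathcal G\subseteq\Lambda_n$ has $\nu(\lambda^{(n)}\in\mathcal G)\ge1/m_n$, then some $\lambda^t$ lies in $\mathcal G$ with probability at least $1-(1-1/m_n)^{m_n}\ge1-e^{-1}\ge\frac12$. And if $g\ge0$ is a fixed function, $\Xi\ge0$ a random function and $g\le4\,\Xi$ with probability at least $\frac12$, then $g\le8\,\mathbb E\,\Xi$ pointwise. The bound does not depend on $g$, so it passes to the maximum of any number of such functions, although no single sample need dominate them all.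

\begin{lemma}\label{lem:trace-r}
On $I_n$ we have $r=\max(r_n^{\mathrm{pre}},r_n^{\mathrm{in}})$ with $\frac12r_n^{\mathrm{pre}}\in\mathcal T_0(I_n)$ and $r_n^{\mathrm{in}}\le8\,\mathbb E\,\Theta_n$. Consequently $\operatorname{tr}R\le18$ and $\operatorname{tr}B\le19$.
\end{lemma}

\begin{proof}
On $I_n$ the weights $\alpha_s$ with $s>x_{n+1}$ vanish, so the formula holds with
\[
r_n^{\mathrm{pre}}=\max_{2\le s\le x_n}\omega^{s,n},\qquad r_n^{\mathrm{in}}=\max_{s\in I_n,\ d\le n}2^{-d}\mu^{s,d}.
\]
The function $r_n^{\mathrm{pre}}$ is a maximum of at most $\sum_{s\le x_n}4^n16^s\le2^{2n+1+4x_n}\le F_0(x_n+1)$ elements of $\mathcal T_1(I_n)$, so $\frac12r_n^{\mathrm{pre}}\in\mathcal T_0(I_n)$ by (T3).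

Let $s\in I_n$, $d\le n$, $q_{s,d}<\infty$. By (Q2) and \eqref{eq:kappa}, with probability at least $\frac12$ some $\lambda^t$ has $y_{s,d}(\lambda^t)\le q_{s,d}$, and then Lemma~\ref{lem:graft}(c) and (b), with $w$ the root, give $2^{-d}\mu^{s,d}\le4\Theta_n$. Hence $2^{-d}\mu^{s,d}\le8\,\mathbb E\,\Theta_n$ for all $(s,d)$.

By \eqref{eq:Theta}, $\sum_{i\in I_n}r(i)p_i\le2\,(\frac12r_n^{\mathrm{pre}})\cdot p+16\,\mathbb E\,(\frac12\Theta_n)\cdot p\le18\,\|p|_{I_n}\|_{E_n}$. Sum over $n$ and use $\operatorname{tr}L\le1$.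
\end{proof}

The next lemma compares $\alpha_s$ with the weights chosen after it. There is no circularity: \eqref{eq:in} and \eqref{eq:out} hold for all members of families fixed in advance, and we show that the later weights are bounded by averages of such members.

\begin{lemma}\label{lem:future}
Let $\beta_s=\max_{s'>s}\alpha_{s'}$ and $Z_s=\{i\in I:\beta_s(i)>32\,\alpha_s(i)\}$. Then $\sum_{i\in Z_s}\beta_s(i)a_s(i)\le68\,\eta_s$.
\end{lemma}

\begin{proof}
On $Z_s$ we have $\beta_s\le2(\beta_s-16\alpha_s)_+$, so it suffices to show $(\beta_s-16\alpha_s)_+\cdot a_s\le34\eta_s$. Let $s\in I_n$. On $I_j$ with $j<n$ we have $\beta_s=0$.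

\emph{The block $I_n$.} Here $\beta_s=\max\{2^{-d}\mu^{s',d}:s'\in I_n,\ s'>s,\ d\le n\}$. We cut the grafted sample trees at their $s$-frontier. For $0\le k\le n$ let
\[
\rho_k=\max\big\{\theta_v1_{[q_{s,k},\infty)}:\ t\le m_n,\ v\in\Phi_s(\lambda^t),\ |v|=k\big\},\qquad\rho=\max_{k\le n}2^{-k}\rho_k .
\]
If $q_{s,k}=\infty$, then $\rho_k=0$. Otherwise $\rho_k\in\mathcal R_{s,k}$ by Lemma~\ref{lem:frontier}(c), Lemma~\ref{lem:graft}(a) and (T1). So Lemma~\ref{lem:layers} gives $\sum_{I_n}(\rho-\alpha_s)_+a_s\le2\eta_s$ for every sample.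

Fix $s'>s$ in $I_n$ and $d\le n$ with $q_{s',d}<\infty$. We need a sample tree that carries $\mu^{s',d}$ and does not lose it in the truncation to $[q_{s,k},\infty)$. Let $\mathcal G$ be the set of $\lambda\in\Lambda_n$ with $y_{s',d}(\lambda)\le q_{s',d}$ and $y_{s,d'}(\lambda)\ge q_{s,d'}$ for all $d'<d$. By (Q2), (Q3) and \eqref{eq:kappa},
\[
\nu(\lambda^{(n)}\in\mathcal G)\ge\kappa_{n,d}-\sum_{d'<d}\kappa_{n,d'}\ge\tfrac12\kappa_{n,d}\ge1/m_n ;
\]
this is the purpose of the geometric growth of $\kappa_{n,d}$ in $d$. So with probability at least $\frac12$ some $\lambda^t$ lies in $\mathcal G$. In that case Lemma~\ref{lem:graft}(c) gives $v'\in\Phi_{s'}(\lambda^t)$ with $|v'|\le d$ and $(s',d)\in\mathcal X(v')$. Let $v\in\Phi_s(\lambda^t)$ be an ancestor of $v'$ (Lemma~\ref{lem:frontier}(a)) and $k=|v|\le d$. By Lemma~\ref{lem:graft}(b), $2^{-d}\mu^{s',d}\le4\cdot2^{-k}\theta_v$. If $k<d$, then $y_v\ge y_{s,k}(\lambda^t)\ge q_{s,k}$, so $\theta_v$ is supported in $[q_{s,k},\infty)$ and $\theta_v\le\rho_k$. If $k=d$, then $\mu^{s',d}$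 is supported in $[q_{s',d},\infty)\subseteq[q_{s,d},\infty)$ by (Q4), so the inequality persists when $\theta_v$ is multiplied by $1_{[q_{s,d},\infty)}$. In both cases $2^{-d}\mu^{s',d}\le4\rho$.

Hence $\beta_s\le8\,\mathbb E\rho$ on $I_n$, and by convexity of $t\mapsto t_+$,
\[
\sum_{I_n}(\beta_s-16\alpha_s)_+a_s\le\sum_{I_n}(8\,\mathbb E\rho-8\alpha_s)_+a_s\le8\,\mathbb E\sum_{I_n}(\rho-\alpha_s)_+a_s\le16\eta_s .
\]

\emph{The blocks $I_j$, $j>n$.} By Lemma~\ref{lem:trace-r}, $\beta_s\le r\le\max\big(2\cdot\frac12r_j^{\mathrm{pre}},\,16\,\mathbb E\,\frac12\Theta_j\big)$ on $I_j$, whence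
\[
(\beta_s-16\alpha_s)_+\le2\big(\tfrac12r_j^{\mathrm{pre}}-\alpha_s\big)_++16\,\mathbb E\big(\tfrac12\Theta_j-\alpha_s\big)_+ .
\]
Both $\frac12r_j^{\mathrm{pre}}$ and $\frac12\Theta_j$ lie in $\mathcal T_0(I_j)\subseteq\mathcal T_1(I_j)$, and $\alpha_s=\omega^{s,j}$ on $I_j$. So \eqref{eq:out} bounds the contribution of $I_j$ by $18\cdot2^{-j}\eta_s$. The total is at most $16\eta_s+18\eta_s$.
\end{proof}

\section{Estimates for the sign sums}\label{sec:estimates}

Throughout, $z=z_f$ is an arbitrary sign sum, and $s$ ranges over $\{2,\dots,N\}$. Cross terms between different $z_s$ are handled in two ways. Where the weights are tiny in trace, we use Cauchy--Schwarz: for every set $\sigma$ of indices, by $\sum_s2^{-s}\le1$, $\langle u_i,z_s\rangle=\langle P_su_i,z_s\rangle$ and \eqref{eq:zs},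
\begin{equation}\label{eq:cs}
\Big\langle u_i,\sum_{s\in\sigma}z_s\Big\rangle^2\le\sum_{s\in\sigma}2^s\langle u_i,z_s\rangle^2\le\sum_{s\in\sigma}8^sa_s(i),
\end{equation}
and the factor $8^s$ is beaten by $\eta_s$, since $\sum_s8^s\eta_s\le1$. Where the weights are merely bounded in trace, we use the tridiagonal structure.

\begin{lemma}\label{lem:tri}
\textup{(a)} $L(z)\le57$. \textup{(b)} $L_n(\sum_{s\in\sigma}z_s)\le3\cdot2^n\sum_{s\in\sigma}b_s$ for every $\sigma\subseteq I_n$.
\end{lemma}

\begin{proof}
Let $A$ be positive semidefinite and $\sigma$ a set of indices with $A\mathcal V_s\perp\mathcal V_{s'}$ whenever $s,s'\in\sigma$ and $s'\ge s+2$. In the expansion of $A(\sum_\sigma z_s)$ only adjacent cross terms survive, $2|\langle Az_s,z_{s+1}\rangle|\le A(z_s)+A(z_{s+1})$, and each $s$ has at most two neighbors. So $A(\sum_\sigma z_s)\le3\sum_\sigma A(z_s)$.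

Note that $\mathcal U_{s+1}\perp\mathcal V_{s'}$ for $s'\ge s+2$. Since $L\,\mathcal U_s\subseteq\mathcal U_{s+1}$ for $s<N$, we get $L(z)\le3\sum_sL(z_s)\le3\sum_sB(z_s)=3\operatorname{tr}B\le57$. If $s,s'\in I_n$ and $s'\ge s+2$, then $s+1\in I_n$, so $L_n\mathcal U_s\subseteq\mathcal U_{s+1}$. With $L_n\le2^nL\le2^nB$ this gives (b).
\end{proof}

\begin{lemma}\label{lem:R}
$R(z)\le7432$.
\end{lemma}

\begin{proof}
Only the partial operators satisfy $R_s\mathcal U_s\subseteq\mathcal U_{s+1}$. For each coordinate we therefore mark the time at which its weight becomes comparable to the final value: for $r(i)>0$ let $t(i)=\min\{s:r_s(i)\ge r(i)/32\}$, so $2\le t(i)\le N$. Then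
\[
R(z)\le2\Sigma_1+2\Sigma_2,\qquad\Sigma_1=\sum_{r(i)>0}r(i)\Big\langle u_i,\sum_{s<t(i)}z_s\Big\rangle^2,\qquad\Sigma_2=\sum_{r(i)>0}r(i)\Big\langle u_i,\sum_{s\ge t(i)}z_s\Big\rangle^2 .
\]

\emph{Before time $t(i)$.} If $s<t(i)$, then $\alpha_s(i)\le r_s(i)<r(i)/32$. As $r=\max(r_s,\beta_s)$, this gives $r(i)=\beta_s(i)>32\alpha_s(i)$, so $i\in Z_s$. By \eqref{eq:cs} and Lemma~\ref{lem:future},
\[
\Sigma_1\le\sum_s8^s\sum_{i\in Z_s}\beta_s(i)a_s(i)\le68\sum_s8^s\eta_s\le68 .
\]

\emph{From time $t(i)$ on.} We have $r_{t(i)-1}(i)<r(i)/32\le r_{t(i)}(i)$. The values are $0$ or powers of $\frac12$, so $r_{t(i)}(i)-r_{t(i)-1}(i)\ge\frac12r_{t(i)}(i)\ge r(i)/64$. Let $J_t=R_t-R_{t-1}=Q[r_t-r_{t-1}]\ge0$. Grouping the $i$ by the value $t=t(i)$ gives $\Sigma_2\le64\sum_tJ_t(\sum_{s\ge t}z_s)$. Since $\sum_{t\le s}J_t=R_s$,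
\[
\sum_tJ_t\Big(\sum_{s\ge t}z_s\Big)=\sum_{s,s'}\ \sum_{t\le\min(s,s')}\langle J_tz_s,z_{s'}\rangle=\sum_sR_s(z_s)+2\sum_{s<s'}\langle R_sz_s,z_{s'}\rangle .
\]
As $R_sz_s\in\mathcal U_{s+1}$, only $s'=s+1$ contributes, and $2\langle R_sz_s,z_{s+1}\rangle\le R_s(z_s)+R_s(z_{s+1})$. Using $R_s\le B$, the expression is at most $3\sum_sB(z_s)\le57$.

Altogether $R(z)\le2\cdot68+2\cdot64\cdot57=7432$.
\end{proof}

\begin{lemma}\label{lem:Delta}
Let $\Delta_\lambda=Q[(\lambda^\circ-r)_+]$. Then $\int\max_f\Delta_\lambda(z_f)\,d\nu(\lambda)\le158$.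
\end{lemma}

\begin{proof}
For $\lambda\in\Lambda$ let $\sigma_n=\sigma_n(\lambda)$ be the set of $s\in I_n$ with $y_{s,d}(\lambda^{(n)})<q_{s,d}$ for some $d\le n$; these are the times at which $\lambda^\circ$ need not be dominated. By (Q3) and \eqref{eq:kappa},
\begin{equation}\label{eq:bad}
\nu(s\in\sigma_n)\le\tfrac43\,2^{-n}\qquad(s\in I_n).
\end{equation}

(i) \emph{If $s\in I_n\setminus\sigma_n$, then $\sum_{I_n}(\lambda^\circ-\alpha_s)_+a_s\le2\eta_s$.} By \eqref{eq:triangular} only $i\ge s$ matter, and for these Lemma~\ref{lem:frontier}(b) gives $\lambda^\circ(i)=\max_{d\le n}2^{-d}\rho_d(i)$, where $\rho_d$ is the maximum of the $\lambda_v$ over $v\in\Phi_s(\lambda^{(n)})$ with $|v|=d$. If $\rho_d\ne0$, then all these $v$ have $y_v\ge y_{s,d}(\lambda^{(n)})\ge q_{s,d}$. So $q_{s,d}<\infty$, and $\rho_d$ is a maximum of at most $c_d(s)$ elements of $\mathcal T_d\subseteq\mathcal T_{d+1}$ supported in $[q_{s,d},\infty)$; thus $\rho_d\in\mathcal R_{s,d}$. Apply Lemma~\ref{lem:layers}.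

(ii) \emph{If $s\le x_n$, then $\sum_{I_n}(\lambda^\circ-\alpha_s)_+a_s\le2^{-n}\eta_s$.} This is \eqref{eq:out}, since $(\lambda^{(n)})^\circ\in\mathcal T_0(I_n)\subseteq\mathcal T_1(I_n)$ and $\alpha_s=\omega^{s,n}$ on $I_n$.

Let $\Delta^{(n)}=Q[(\lambda^\circ-r)_+1_{I_n}]$. By \eqref{eq:triangular}, $\Delta^{(n)}z_s=0$ for $s>x_{n+1}$. With $\sigma_n'=\{2,\dots,x_{n+1}\}\setminus\sigma_n$,
\[
\Delta^{(n)}(z)\le2\Delta^{(n)}\Big(\sum_{s\in\sigma_n'}z_s\Big)+2\Delta^{(n)}\Big(\sum_{s\in\sigma_n}z_s\Big).
\]
For the first terms, \eqref{eq:cs} and $r\ge\alpha_s$ bound the sum over $n$ by $2\sum_n\sum_{s\in\sigma'_n}8^s\sum_{I_n}(\lambda^\circ-\alpha_s)_+a_s$. A given $s$ occurs at most once in case (i), for its own block, and in case (ii) for the later blocks. So the sum is at most $2\sum_s8^s(2\eta_s+\sum_n2^{-n}\eta_s)\le6$. For the second terms, $\Delta^{(n)}\le L_n$ and Lemma~\ref{lem:tri}(b) give the bound $6\cdot2^n\sum_{s\in\sigma_n}b_s$, which does not depend on $f$. Hence $\max_f\Delta_\lambda(z_f)\le6+\sum_n6\cdot2^n\sum_{s\in\sigma_n(\lambda)}b_s$,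 and by \eqref{eq:bad} the integral is at most
\[
6+\sum_n6\cdot2^n\cdot\tfrac43\,2^{-n}\sum_{s\in I_n}b_s=6+8\operatorname{tr}B\le158 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:basis}]
By \eqref{eq:prune} and $\lambda^\circ\le r+(\lambda^\circ-r)_+$ we have $Q[\lambda]\le L+R+\Delta_\lambda$. Lemmas~\ref{lem:tri}(a), \ref{lem:R} and~\ref{lem:Delta} give the bound $57+7432+158=7647$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The weight $2^{-n}1_{I_n}$ in $\Lambda_n$ is used three times: it bounds the number of greedy steps through \eqref{eq:mass}, it allows pruning at depth $n$, and it limits the loss on an exceptional event to the factor $2^n$, which \eqref{eq:bad} cancels. That the blocks move to the right is used in \eqref{eq:Theta} and for $r_n^{\mathrm{pre}}$, where the branching $F_0(x_n+1)$ available in $I_n$ must exceed the sample size and the number of greedy steps made at all times $s\le x_n$. Some use of this kind cannot be avoided: if each $X_n$ is repeated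 infinitely often, the $\ell_2$-sum is $\ell_2(X)$, which has a closed subspace failing $\mathit{GL}_2$ by Theorem~\ref{thm:second}(b).
\end{remark}

\section{Proof of Theorem~\ref{thm:second}}\label{sec:complements}

\subsection*{No bound for the cotype constant}
For finite-dimensional $E$ let $g(E)=\sup_{G\subseteq E}\mathit{GL}_2(G)$. An isomorphism $V\colon E\to E'$ maps subspaces onto subspaces, so Lemma~\ref{lem:iso} gives $g(E)\le\|V\|\,\|V^{-1}\|\,g(E')$. By Corollary~\ref{cor:88}, $g(X_n)\le88$ while $C_2(X_n)\to\infty$. This excludes every $\varphi$ that is bounded on $[0,88]$. To exclude an arbitrary $\varphi$ we enlarge $X_n$ to a space on which $g$ takes the exact value $88$.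

Let $Y$ be a closed subspace of $L_3(0,1)$ failing $\mathit{GL}_2$, as provided by Theorem~\ref{thm:johnson}. By Lemma~\ref{lem:ultra}, $Y$ has a finite-dimensional subspace $W$ with $\mathit{GL}_2(W)>88$. Identify $W$ with $(\mathbb R^m,\|\cdot\|_W)$ and choose $c\ge1$ with $c^{-1}|x|\le\|x\|_W\le c|x|$. For $t\in[0,1]$ let $\|x\|_t=(1-t)|x|+t\|x\|_W$, and, for fixed $n$, let $E_t$ be the $\ell_2$-sum of $X_n$ and $(\mathbb R^m,\|\cdot\|_t)$. The space $E_0$ is isometric to the subspace of $X^{(n+m)}$ spanned by $X_n$ and one unit vector from each of the blocks $I_{n+1},\dots,I_{n+m}$, so $g(E_0)\le88$; and $g(E_1)>88$ because $W\subseteq E_1$. From $\|x\|_{t'}\ge c^{-1}|x|$ and $|\,\|x\|_t-\|x\|_{t'}|\le(1+c)|t-t'|\,|x|$ we see that the identity maps between $E_t$ and $E_{t'}$ have norm at most $1+c(1+c)|t-t'|$, so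
\[
g(E_t)\le\big(1+c(1+c)|t-t'|\big)^2g(E_{t'}).
\]
Thus $t\mapsto g(E_t)$ is finite (take $t'=0$) and continuous, and $g(E_t)=88$ for some $t$. Since $X_n\subseteq E_t$, a function $\varphi$ as in (a) would satisfy $\varphi(88)\ge C_2(E_t)\ge2^{(n-1)/2}$ for all $n$, which is impossible.

\subsection*{$X$ is a weak Hilbert space}
We recall the terms. Cotype $q$ is defined like cotype $2$ with $(\sum_j\|x_j\|^q)^{1/q}$ on the left, and \emph{type $2$} by the reverse of the cotype $2$ inequality, $\mathbb E\|\sum_j\varepsilon_jx_j\|^2\le C^2\sum_j\|x_j\|^2$. A lattice such as $X$ is \emph{$q$-concave} if $(\sum_j\|x_j\|^q)^{1/q}\le C\|(\sum_j|x_j|^q)^{1/q}\|$. A space $Z$ has \emph{weak type $2$} if there are $\delta>0$ and $C$ such that for every subspace $G\subseteq Z$ and every operator $u\colon G\to\ell_2^k$ there are an orthogonal projection $P$ on $\ell_2^k$ of rank at least $\delta k$ and an extension of $Pu$ to $Z$ of norm at most $C\|u\|$. It is a \emph{weak Hilbert space} if there are $\delta>0$ and $C$ such that every finite-dimensional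 $E\subseteq Z$ contains a subspace $F$ with $\dim F\ge\delta\dim E$ and $d(F,\ell_2^{\dim F})\le C$ which is the range of a projection on $Z$ of norm at most $C$.

By Theorems~\ref{thm:johnson} and~\ref{thm:main}, $X$ has weak cotype $2$, hence cotype $q$ for all $q>2$ \cite{MP}. A Banach lattice of finite cotype is $q$-concave for some $q<\infty$, and a $2$-convex, $q$-concave lattice with $q<\infty$ has type $2$ \cite[Section 1.f]{LT}. So $X$ has type $2$, which implies weak type $2$. A space is a weak Hilbert space if and only if it has weak type $2$ and weak cotype $2$ \cite{P}. This proves (a).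

\subsection*{From $\ell_2(Z)$ to cotype $2$}
For $u\colon\ell_2^n\to W$ let $\ell(u)^2=\mathbb E\|\sum_jg_jue_j\|^2$, with independent standard Gaussian variables $g_j$, and let $a_k(u)=\inf\{\|u-w\|:\operatorname{rank}w<k\}$. Then $a_k(u)=\min\{\|uP_G\|:\operatorname{codim}G<k\}$, where $P_G$ is the orthogonal projection onto $G\subseteq\ell_2^n$: given $w$, take $G=\ker w$, so that $uP_G=(u-w)P_G$; given $G$, take $w=u-uP_G$; the minimum exists by compactness of the set of such projections. By \cite{MP}, $W$ has weak cotype $2$ if and only if there is $C$ with $\sqrt k\,a_k(u)\le C\ell(u)$ for all $k,n$ and $u\colon\ell_2^n\to W$. This inequality controls $u$ only on a large subspace $G$. In $W=\ell_2(Z)$ there is room to make $u$ so symmetric that $G$ can be averaged away.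

Under the hypothesis of (b), $W=\ell_2(Z)$ has weak cotype $2$ by Theorem~\ref{thm:johnson}. Let $z_1,\dots,z_n\in Z$ and $m=2^nn!$. Index $m$ coordinates of $\ell_2(Z)$ by the pairs $(\varepsilon,\pi)$ of a sign sequence $\varepsilon\in\{\pm1\}^n$ and a permutation $\pi$ of $\{1,\dots,n\}$, and put $ue_j=(m^{-1/2}\varepsilon_jz_{\pi(j)})_{(\varepsilon,\pi)}$. Then $\|ue_1\|^2=\frac1n\sum_j\|z_j\|^2$, and $\ell(u)^2=\mathbb E\|\sum_jg_jz_j\|^2$ because the law of $(g_j)$ is invariant under signed permutations. Let $U$ be a signed permutation, $Ue_j=\delta_je_{\tau(j)}$. The $(\varepsilon,\pi)$-coordinate of $uUh$ is the $(\varepsilon',\pi')$-coordinate of $uh$ with $\varepsilon'_j=\delta_j\varepsilon_{\tau(j)}$ and $\pi'=\pi\circ\tau$, and $(\varepsilon,\pi)\mapsto(\varepsilon',\pi')$ is a bijection. So $\|uUh\|=\|uh\|$.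

Let $k=\lfloor n/2\rfloor+1\ge n/2$, and choose $G$ with $\operatorname{codim}G<k$ and $\|uP_G\|=a_k(u)$; then $\dim G\ge n/2$. The average $A$ of $U^{-1}P_GU$ over the group of signed permutations commutes with the group. Commuting with the sign changes makes $A$ diagonal, commuting with the permutations makes it scalar, and the trace gives $A=\frac{\dim G}n\,\mathrm{Id}$. Since $\|uU^{-1}P_GUh\|=\|uP_GUh\|\le\|uP_G\|\,|h|$, we get $\frac12\|u\|\le\|uA\|\le a_k(u)\le C(2/n)^{1/2}\ell(u)$. Therefore
\[
\frac1n\sum_j\|z_j\|^2=\|ue_1\|^2\le\|u\|^2\le\frac{8C^2}n\,\mathbb E\Big\|\sum_jg_jz_j\Big\|^2 .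
\]
This is the cotype $2$ inequality with Gaussian variables, which is equivalent to cotype $2$ by a theorem of Maurey and Pisier. This proves (b).

\subsection*{Lattices of cotype $2$}

\begin{lemma}\label{lem:lattice}
If $W$ is a Banach lattice, then $\gamma_1(T)\le\pi_1(T)$ for every $1$-summing $T\colon W\to\ell_2$.
\end{lemma}

\begin{proof}
For $w\ge0$ let $\psi(w)=\sup\{\sum_i|Tw_i|:\sum_i|w_i|\le w\}$, over finite families. Since $|\sum_i\pm w_i|\le\sum_i|w_i|\le w$, we have $\psi(w)\le\pi_1(T)\|w\|$. The function $\psi$ is monotone and positively homogeneous, and joining two families shows $\psi(w+w')\ge\psi(w)+\psi(w')$. For the reverse inequality recall the Riesz decomposition property: if $v_1,\dots,v_M,w,w'\ge0$ and $\sum_jv_j\le w+w'$, then $v_j=v_j'+v_j''$ with $v'_j,v''_j\ge0$, $\sum_jv_j'\le w$, $\sum_jv_j''\le w'$. If $\sum_i|w_i|\le w+w'$, apply it to the elements $w_i^+,w_i^-$ and put $w_i'=(w_i^+)'-(w_i^-)'$, $w_i''=(w_i^+)''-(w_i^-)''$. Then $w_i=w_i'+w_i''$, $\sum_i|w_i'|\le w$, $\sum_i|w_i''|\le w'$, and so $\sum_i|Tw_i|\le\psi(w)+\psi(w')$.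

Thus $w\mapsto\psi(|w|)$ is a lattice seminorm that is additive on the positive cone. The completion of the quotient of $W$ by its kernel is an $L_1$-space by Kakutani's theorem. The canonical map $B$ of $W$ into it has norm at most $\pi_1(T)$ and dense range, and $|Tw|\le\psi(|w|)=\|Bw\|$ shows that $T=AB$ with $\|A\|\le1$.
\end{proof}

\begin{lemma}\label{lem:cotype-lattice}
If $W$ is a Banach lattice of cotype $2$, then all closed subspaces of $W$ have $\mathit{GL}_2$, with a constant depending only on $W$.
\end{lemma}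

\begin{proof}
Let $Y\subseteq W$ be closed and $T\colon Y\to\ell_2$ $1$-summing. In general $T$ need not have a $1$-summing extension to $W$, but it has a $2$-summing one. Regard $W$ as a subspace of $C(\Omega)$, with $\Omega$ the unit ball of $W^*$ in the weak$^*$ topology, let $\mu$ be a Pietsch measure on $\Omega$ for $T$ and $p=2$, and let $J\colon W\to L_2(\mu)$ be the natural map, for which $\pi_2(J)\le1$. Then $T=T'J|_Y$ with $T'$ defined on the closure of $J(Y)$ and $\|T'\|\le\pi_2(T)$. If $P$ is the orthogonal projection onto that closure, $\hat T=T'PJ$ extends $T$ and $\pi_2(\hat T)\le\pi_2(T)\le\pi_1(T)$. By a theorem of Maurey, since $W$ has cotype $2$, $\pi_1(\hat T)\le C\pi_2(\hat T)$ with $C$ depending only on $W$. By Lemma~\ref{lem:lattice}, $\gamma_1(T)\le\gamma_1(\hat T)\le\pi_1(\hat T)\le C\pi_1(T)$.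
\end{proof}

One direction of (c) is (b). Conversely, let $Z$ be a Banach lattice of cotype $2$. Then $\ell_2(Z)$ is a Banach lattice in the coordinatewise order, and summing the squared cotype inequality over the coordinates gives $C_2(\ell_2(Z))\le C_2(Z)$. Lemma~\ref{lem:cotype-lattice} applies to $W=\ell_2(Z)$. This completes the proof of Theorem~\ref{thm:second}.

\begin{thebibliography}{9}

\bibitem{CN} Peter G. Casazza, Niels Jorgen Nielsen, \emph{A Gaussian Average Property for Banach Spaces}, arXiv:math/9602206 (1996).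

\bibitem{LT} Lindenstrauss, Tzafriri, \emph{Classical Banach Spaces II}.

\bibitem{MP} Milman, Pisier, Israel J. Math. 54 (1986).

\bibitem{P} Pisier, Proc. London Math. Soc. 56 (1988).

\end{thebibliography}
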